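\title{Paths minimize the positive $p$-energy of connected graphs}

\begin{abstract}
The positive $p$-energy $\mathcal E_p^+(G)$ of a graph $G$ is the sum of the $p$-th powers of the positive eigenvalues of its adjacency matrix. We prove that $\mathcal E_p^+(G)\ge\mathcal E_p^+(P_n)$ for every integer $p\ge2$ and every connected graph $G$ on $n$ vertices, where $P_n$ is the path. Equality holds exactly for trees when $p=2$ and exactly for the path when $p\ge3$. Trees are compared through complete monotonicity of ratios of matching polynomials. For $p\ge3$, graphs with a cycle are handled by trace inequalities and counts of closed walks. For $p=2$ we write the energy as an integral of the argument of $\det(t+iA)$ and run an induction in a larger class of matrices.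
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and simple. Let $G$ be a graph on $n$ vertices with adjacency matrix $A_G$ and eigenvalues $\lambda_1\ge\dots\ge\lambda_n$. For real $p>0$, the \emph{positive $p$-energy} of $G$ is
\[
\mathcal E_p^+(G)=\sum_{\lambda_i>0}\lambda_i^{\,p}.
\]
The path $P_n$ on $n$ vertices has eigenvalues $2\cos\frac{k\pi}{n+1}$, $1\le k\le n$, and we write
\[
\eta_n=\eta_n(p)=\mathcal E_p^+(P_n)=\sum_{k=1}^{\lfloor n/2\rfloor}2^p\cos^p\frac{k\pi}{n+1},\qquad \eta_0=0 .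
\]
Which connected graph on $n$ vertices has the smallest positive $p$-energy? It is conjectured in \cite{CWZ} that for every integer $p\ge2$ the path is a minimizer. We prove this and determine the cases of equality.

\begin{theorem}\label{thm:main}
Let $p\ge2$ be an integer and let $G$ be a connected graph on $n$ vertices. Then $\mathcal E_p^+(G)\ge\mathcal E_p^+(P_n)$. For $p=2$ equality holds if and only if $G$ is a tree; for $p\ge3$ equality holds if and only if $G=P_n$.
\end{theorem}

The path is the natural guess. The spectrum of a bipartite graph is symmetric about $0$, so for bipartite $G$ and even $p$ the energy $\mathcal E_p^+(G)=\frac12\operatorname{tr}A_G^p$ is half the number of closed walks of length $p$. For $p=2$ this is $|E(G)|\ge n-1$, and all trees tie. For $p=4$ and a tree $T$ with degrees $d_v$, the matrix $A_T^2$ has diagonal entries $d_v$ and $\sum_v d_v(d_v-1)$ off-diagonal entries equal to $1$, so $\mathcal E_4^+(T)=\sum_v d_v^2-(n-1)$. Since $d^2\ge3d-2$ for integers $d$, with equality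 only for $d\in\{1,2\}$, the path is the only minimizer among trees.

The difficulty is that in general $\mathcal E_p^+$ counts nothing. We have
\begin{equation}\label{eq:split}
\mathcal E_p^+(G)=\tfrac12\sum_i|\lambda_i|^p+\tfrac12\sum_i\operatorname{sgn}(\lambda_i)|\lambda_i|^p ,
\end{equation}
and only one of the two sums counts walks. For odd $p$ it is the second, which is then nonnegative, while the first is not a polynomial in $A_G$. For even $p$ it is the first, and the second can be negative: the $5$-cycle has eigenvalues $2$, $\frac{\sqrt5-1}2$ (twice) and $-\frac{\sqrt5+1}2$ (twice), so $\mathcal E_2^+(C_5)=7-\sqrt5$ is smaller than the number of edges. The theorem for $p=2$ says that this deficit is always smaller than the number of edges in excess of a spanning tree.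

The hypotheses cannot simply be dropped. A graph without edges has energy $0$, so connectivity is needed. The inequality fails for $p=1$: the star $K_{1,3}$ has the single positive eigenvalue $\sqrt3$, the path $P_4$ has $\frac{\sqrt5\pm1}2$, and $\sqrt3<\sqrt5$. The sign matters as well: the negative eigenvalues $-1,-1$ of the triangle give $1+1<2^{3/2}=\eta_3(3)$, so any proof must use that $A_G$ has nonnegative entries. We point out below where ours does.

The proof has four parts. Section~\ref{sec:trees} treats trees, for all real $p>2$, by a move that shortens the distance to the path. Sections~\ref{sec:three} and~\ref{sec:four} treat graphs with a cycle for $p=3$ and $p\ge4$: we cut the graph at a vertex of a cycle and show that the energy lost exceeds the energy lost in cutting a path into pieces of the same sizes. Section~\ref{sec:two}, the longest, treats $p=2$, where every tree is extremal and the margins are small. Theorem~\ref{thm:main} is the union of Propositions~\ref{prop:trees}, \ref{prop:three},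 \ref{prop:four} and Theorem~\ref{thm:decorated}.

\section{Tools from linear algebra}\label{sec:tools}

We write $\|\cdot\|$ for the Euclidean norm of vectors and the Frobenius norm of matrices, $\langle M,N\rangle=\operatorname{tr}MN$ for real symmetric $M,N$, and $s^+=\max(s,0)$ for real $s$. A real symmetric matrix $M$ is uniquely $M=M_+-M_-$ with $M_\pm\succeq0$ and $M_+M_-=0$; thus $\mathcal E_p^+(G)=\operatorname{tr}(A_G)_+^p$. If $M,N\succeq0$, then $\langle M,N\rangle\ge0$. The following standard facts are used throughout.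

\emph{Walks.} The entry $(A_G^m)_{uv}$ is the number of walks of length $m$ from $u$ to $v$, so $\operatorname{tr}A_G^m$ counts closed walks of length $m$ and does not increase when $G$ is replaced by a subgraph.

\emph{Spectral measure.} Let $M$ be real symmetric with eigenprojections $\Pi_\nu$, and let $c$ be a real vector. The measure $\beta=\sum_\nu\|\Pi_\nu c\|^2\delta_\nu$ has total mass $\|c\|^2$, and $c^Tf(M)c=\int f\,d\beta$ for every function $f$ on the spectrum.

\emph{Schur complement.} If $Z=\begin{pmatrix}Z_{11}&Z_{12}\\ Z_{21}&Z_{22}\end{pmatrix}$ with $Z_{22}$ invertible, and $Z'=Z_{11}-Z_{12}Z_{22}^{-1}Z_{21}$, then $\det Z=\det Z_{22}\det Z'$, and if $Z$ is invertible the upper left block of $Z^{-1}$ is $Z'^{-1}$. In particular $(Z^{-1})_{uu}=\det Z_{(u)}/\det Z$, where $Z_{(u)}$ is $Z$ without row and column $u$. If $D$ is a positive diagonal matrix and $M$ is real symmetric, then $D+iM=D^{1/2}(I+iD^{-1/2}MD^{-1/2})D^{1/2}$ is invertible, and so is every principal submatrix. We write $t+iM$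 for $tI+iM$.

\emph{Interlacing.} For a vertex $v$ of $G$, $\lambda_i(G)\ge\lambda_i(G-v)\ge\lambda_{i+1}(G)$ for all $i$. Hence for every real $x$ the graph $G$ has either as many eigenvalues above $x$ as $G-v$ or one more, and the same holds for eigenvalues below $x$.

\section{Trees}\label{sec:trees}

\begin{proposition}\label{prop:trees}
If $T$ is a tree on $n$ vertices and $p>2$ is real, then $\mathcal E_p^+(T)\ge\eta_n(p)$, with equality if and only if $T=P_n$.
\end{proposition}

For odd or non-integral $p$ there are no walks to count, so we need one object that carries all the sums $\sum_{\lambda_i>0}\lambda_i^p$ at once. For a forest $F$ let $m_F(y)=\sum_k m_k(F)y^k$, where $m_k(F)$ is the number of matchings with $k$ edges. In the expansion of $\det(t+iA_F)$, a permutation contributes only if it consists of fixed points and transpositions along edges, since $F$ has no cycle, and each transposition contributes $(-1)i^2=1$. So $\det(t+iA_F)=t^{|F|}m_F(1/t^2)$. The left side is $\prod_j(t+i\lambda_j)$,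 and pairing $\lambda$ with $-\lambda$ gives
\begin{equation}\label{eq:mprod}
m_F(y)=\prod_{\lambda_j>0}(1+y\lambda_j^2).
\end{equation}
We therefore want a condition on $\log(m_{T'}/m_T)$ that orders all power sums of the numbers $\lambda_j^2$. A smooth function $\Phi$ on $[0,\infty)$ is \emph{completely monotone} if $(-1)^j\Phi^{(j)}\ge0$ for all $j\ge0$. Examples are $1/(1+ys)$ with $s\ge0$; sums of completely monotone functions are completely monotone, and so are products, by the Leibniz rule.

\begin{lemma}\label{lem:powersums}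
Let $s_1,\dots,s_a$ and $s_1',\dots,s_b'$ be positive numbers, and suppose that
\[
\ell(y):=\sum_i\log(1+ys_i')-\sum_i\log(1+ys_i)=y^2\Phi(y)
\]
with $\Phi$ positive and completely monotone on $[0,\infty)$. Then $\sum_is_i^r>\sum_is_i'^{\,r}$ for every real $r>1$.
\end{lemma}

\begin{proof}
We first show that $(-1)^j\Phi^{(j)}(0)>0$ for all $j$. If $\Phi^{(j)}(0)=0$, then $(-1)^j\Phi^{(j)}$, which is nonnegative and nonincreasing, vanishes on $[0,\infty)$, so $\Phi$ is a polynomial. But $\Phi(y)=\ell(y)/y^2\to0$ as $y\to\infty$, because $\ell(y)=O(\log y)$; hence $\Phi=0$, a contradiction. Let $R_N$ be $\Phi$ minus its Taylor polynomial of degree $N$ at $0$, and $R_{-1}=\Phi$. For $N\ge0$ we have $R_N(y)=\int_0^y\frac{(y-u)^N}{N!}\Phi^{(N+1)}(u)\,du$, so $(-1)^{N+1}R_N(y)>0$ for all $y>0$ and $N\ge-1$.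

Write $S=\sum s_i^r$ and $S'=\sum s_i'^{\,r}$. If $r=k\ge2$ is an integer, the coefficient of $y^k$ in $\ell$ is $(-1)^k(S-S')/k$ and also $\Phi^{(k-2)}(0)/(k-2)!$, which has sign $(-1)^k$. So $S>S'$.

Let $r$ be non-integral, $k=\lfloor r\rfloor\ge1$, and $L(u)=\log(1+u)-\sum_{j=1}^k(-1)^{j-1}u^j/j$. From $L(0)=0$ and $L'(u)=(-u)^k/(1+u)$ we see that $L$ has sign $(-1)^k$ on $(0,\infty)$, is $O(u^{k+1})$ at $0$ and $O(u^k)$ at $\infty$. Since $k<r<k+1$, the integral $\int_0^\infty u^{-r-1}L(u)\,du$ converges; it equals $(-1)^k\kappa$ with $\kappa>0$, and $\int_0^\infty y^{-r-1}L(ys)\,dy=(-1)^k\kappa s^r$ for $s>0$. The function $\sum L(ys_i')-\sum L(ys_i)$ is $\ell$ minus its Taylor polynomial of degree $k$, that is, $y^2R_{k-2}(y)$. Hence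
\[
(-1)^k\kappa\,(S'-S)=\int_0^\infty y^{1-r}R_{k-2}(y)\,dy ,
\]
and the right side has strict sign $(-1)^{k-1}$. So $S>S'$.
\end{proof}

\begin{example}\label{ex:star}
For $T=K_{1,3}$ and $T'=P_4$ we have $m_T=1+3y$ and $m_{T'}=1+3y+y^2$. Interpolating between the two,
\[
\log\frac{m_{T'}}{m_T}=\int_0^1\frac{\partial}{\partial\tau}\log(1+3y+\tau y^2)\,d\tau=y^2\int_0^1\frac{d\tau}{1+3y+\tau y^2}.
\]
For $0\le\tau\le1$, $1+3y+\tau y^2=(1+s_1y)(1+s_2y)$ with $s_1+s_2=3$ and $s_1s_2=\tau$, so $s_1,s_2\ge0$ are real and the integrand is a product of two completely monotone functions. Lemma~\ref{lem:powersums} with $r=p/2$ gives $\mathcal E_p^+(K_{1,3})>\mathcal E_p^+(P_4)$ for all real $p>2$.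
\end{example}

In general we cannot factor explicitly, and we need a class of completely monotone functions that contains ratios of matching polynomials and survives the operation $f\mapsto1/(1+yf)$. Let $\mathcal S$ be the set of finite sums $\sum_j\phi_j/(1+ys_j)$ with $\phi_j,s_j\ge0$. It contains $0$ and is closed under nonnegative linear combinations.

\begin{lemma}\label{lem:S}
\textup{(a)} If $L\succeq0$, every diagonal entry of $(I+yL)^{-1}$ lies in $\mathcal S$.
\textup{(b)} If $F$ is a forest and $u\in V(F)$, then $m_{F-u}/m_F\in\mathcal S$.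
\textup{(c)} If $f\in\mathcal S$, then $1/(1+yf)\in\mathcal S$.
\end{lemma}

\begin{proof}
(a) The entry is $\int(1+ys)^{-1}d\beta(s)$ for a spectral measure $\beta$ supported in $[0,\infty)$.

(b) With $y=1/t^2$ we have $m_{F-u}/m_F=t\det(t+iA_{F-u})/\det(t+iA_F)=t[(t+iA_F)^{-1}]_{uu}$. This number is real, and $(t+iA_F)^{-1}=(t-iA_F)(t^2+A_F^2)^{-1}$, so it equals $t^2[(t^2+A_F^2)^{-1}]_{uu}=[(I+yA_F^2)^{-1}]_{uu}$. Apply (a).

(c) Let $f=\sum_{j=1}^m\phi_j/(1+ys_j)$ and let $L$ be the matrix, indexed by $0,\dots,m$, of the quadratic form $\sum_j(\sqrt{\phi_j}\,\zeta_0+\sqrt{s_j}\,\zeta_j)^2$. Then $L\succeq0$, $L_{00}=\sum\phi_j$, $L_{0j}=\sqrt{\phi_js_j}$, $L_{jj}=s_j$, and $L_{jk}=0$ for distinct $j,k\ge1$. By the Schur complement,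
\[
\frac1{[(I+yL)^{-1}]_{00}}=1+\sum_j\Bigl(y\phi_j-\frac{y^2\phi_js_j}{1+ys_j}\Bigr)=1+\sum_j\frac{y\phi_j}{1+ys_j}=1+yf .
\]
Apply (a).
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \s in {0,7}{
\draw (\s-0.7,0) ellipse (1.1 and 0.7);
\node at (\s-1.1,0) {$H$};
\draw (\s,0)--(\s+1,0.6)--(\s+3,0.6);
\fill (\s,0) circle (2.5pt) node[left] {$v$};
\foreach \i in {1,2,3}{\fill (\s+\i,0.6) circle (2.5pt) node[above] {$x_\i$};}
}
\draw (0,0)--(1,-0.6)--(2,-0.6);
\foreach \i in {1,2}{\fill (\i,-0.6) circle (2.5pt) node[below] {$z_\i$};}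
\draw (10,0.6)--(12,0.6);
\foreach \i in {1,2}{\fill (10+\i,0.6) circle (2.5pt) node[above] {$z_\i$};}
\draw[->] (3.7,0)--(4.6,0);
\end{tikzpicture}
\caption{The move $T\to T'$ on a tree. Two pendant paths $x_1\cdots x_\alpha$ and $z_1\cdots z_\beta$ at a vertex $v$ of degree at least $3$ (here $\alpha=3$, $\beta=2$) are joined into one by replacing the edge $vz_1$ with $x_\alpha z_1$. The rest $H$ of the tree, which contains $v$, is unchanged.}
\label{fig:move}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:trees}]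
Let $T$ be a tree that is not a path. Fix a vertex $o$, and among the vertices of degree at least $3$ let $v$ be one at maximal distance from $o$. At least two components of $T-v$ avoid $o$. Their vertices are farther from $o$ than $v$, so they have degree at most $2$ in $T$, and each such component is a path attached to $v$ by an end. Take two of them, $x_1\cdots x_\alpha$ and $z_1\cdots z_\beta$ with $x_1,z_1$ adjacent to $v$, and let $T'=T-vz_1+x_\alpha z_1$ (Figure~\ref{fig:move}). In the tree $T'$ the vertex $x_\alpha$ is no longer a leaf and $v$ still has degree at least $2$, so $T'$ has one leaf fewer than $T$. We show that $\mathcal E_p^+(T)>\mathcal E_p^+(T')$. Repeating the move ends at the tree with at most two leaves, which is $P_n$, and the proposition follows.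

The polynomial $m_F$ is multiplicative over components, and sorting matchings by how they meet a vertex $u$ or an edge $uw$ gives $m_F=m_{F-u}+y\sum_{w\sim u}m_{F-u-w}$ and $m_F=m_{F-uw}+y\,m_{F-u-w}$. Write $m_j=m_{P_j}$, $m_0=1$, $m_{-1}=0$, so that $m_j=m_{j-1}+ym_{j-2}$ for $j\ge1$. Let $K=T-\{z_1,\dots,z_\beta\}$ and $H=K-\{x_1,\dots,x_\alpha\}$; the vertex $v$ has a neighbor in $H$. Both $T-z_1$ and $T'-z_1$ are the disjoint union of $K$ and $P_{\beta-1}$, so expanding at $z_1$ gives
\[
\frac{m_T}{m_Km_{\beta-1}}=1+y(q+\kappa_0),\qquad\frac{m_{T'}}{m_Km_{\beta-1}}=1+y(q+\kappa_1),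
\]
where $q=m_{\beta-2}/m_{\beta-1}$, $\kappa_0=m_{K-v}/m_K$ and $\kappa_1=m_{K-x_\alpha}/m_K$. Now $m_{K-v}=m_{H-v}\,m_\alpha=m_{H-v}(m_{\alpha-1}+ym_{\alpha-2})$, and expanding at the edge $vx_1$ (absent if $\alpha=1$) gives $m_{K-x_\alpha}=m_H\,m_{\alpha-1}+y\,m_{H-v}\,m_{\alpha-2}$. Subtracting,
\[
m_{K-x_\alpha}-m_{K-v}=m_{\alpha-1}(m_H-m_{H-v})=y\,c\,m_{\alpha-1}m_{H-v},\qquad c=\sum_{u\in N_H(v)}\frac{m_{H-v-u}}{m_{H-v}},
\]
so $\kappa_1-\kappa_0=y\,c\,\frac{m_{\alpha-1}}{m_\alpha}\kappa_0$. Interpolate as in Example~\ref{ex:star}, with $\kappa_\tau=(1-\tau)\kappa_0+\tau\kappa_1$: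
\[
\log\frac{m_{T'}}{m_T}=\int_0^1\frac{y(\kappa_1-\kappa_0)}{1+y(q+\kappa_\tau)}\,d\tau=y^2\Phi(y),\qquad\Phi(y)=\int_0^1c\cdot\frac{m_{\alpha-1}}{m_\alpha}\cdot\kappa_0\cdot\frac1{1+y(q+\kappa_\tau)}\,d\tau .
\]
By Lemma~\ref{lem:S}(b) the functions $c$, $m_{\alpha-1}/m_\alpha$, $\kappa_0$, $\kappa_1$ and $q$ lie in $\mathcal S$, and by Lemma~\ref{lem:S}(c) so does the last factor. The integrand is thus completely monotone in $y$ for each $\tau$, and differentiating under the integral shows that $\Phi$ is completely monotone. It is positive because $N_H(v)\ne\emptyset$ makes $c>0$; this is where $\deg v\ge3$ is used. By \eqref{eq:mprod}, Lemma~\ref{lem:powersums} applies to the squares of the positive eigenvalues of $T$ and $T'$, and $r=p/2>1$ gives the claim.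
\end{proof}

\section{The exponent $p=3$}\label{sec:three}

\begin{proposition}\label{prop:three}
If $G$ is a connected graph on $n$ vertices that is not a tree, then $\mathcal E_3^+(G)>\eta_n(3)$.
\end{proposition}

We cut $G$ into two connected pieces along the edges that join one vertex to the second piece. If there are $\delta$ such edges, the cut will cost $G$ at least $\delta^{3/2}$, and a cycle lets us take $\delta\ge2$. So we need to know that cutting a path costs less than $2^{3/2}=2.82\ldots$.

\begin{lemma}\label{lem:path3}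
For $p=3$ and $a,b\ge1$ we have $\eta_{a+b}-\eta_a-\eta_b<2.54$.
\end{lemma}

\begin{proof}
Let $n\ge1$, $x=\frac{\pi}{2(n+1)}$ and $m=\lfloor n/2\rfloor$. We use $8\cos^3\theta=6\cos\theta+2\cos3\theta$ and $\sum_{k=1}^m\cos2ku=\frac{\sin(2m+1)u-\sin u}{2\sin u}$ for $u=x$ and $u=3x$. For even $n$, $(2m+1)x=\frac\pi2$, so $\sin(2m+1)x=1$ and $\sin(2m+1)3x=-1$. For odd $n$, $(2m+1)x=\frac\pi2-x$, and the two values are $\cos x$ and $-\cos3x$. Hence
\[
\eta_n=\frac3{\sin x}-\frac1{\sin3x}-4\quad(n\text{ even}),\qquad\eta_n=3\cot x-\cot3x-4\quad(n\text{ odd}).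
\]
Define $r_n$ by $\eta_n=\frac{16}{3\pi}(n+1)-4+r_n$, and note that $\frac{16}{3\pi}(n+1)=\frac3x-\frac1{3x}$. Let $g(x)=\frac1x-\cot x$ and $f(x)=\frac1{\sin x}-\frac1x$. The partial fraction expansion $g(x)=\sum_{k\ge1}\frac{2x}{k^2\pi^2-x^2}$ shows that $g$ is an odd power series with positive coefficients, convergent for $|x|<\pi$. The same holds for $f(x)=g(x)-g(x/2)$, an identity that follows from $\frac1{\sin x}=\cot\frac x2-\cot x$. Since $3^j\ge3$ for $j\ge1$, both $f(3x)-3f(x)$ and $g(3x)-3g(x)$ are nonnegative and increasing on $(0,\pi/3)$, an interval that contains our $x$.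

For even $n$, $r_n=3f(x)-f(3x)$, so $0\ge r_n\ge r_2=5-\frac{16}\pi>-0.094$. For odd $n$, $r_n=g(3x)-3g(x)\ge0$, and $r_n\le r_3=2\sqrt2+4-\frac{64}{3\pi}<0.04$ if $n\ge3$. As $a+b\ge2$,
\[
\eta_{a+b}-\eta_a-\eta_b=4-\tfrac{16}{3\pi}+r_{a+b}-r_a-r_b<2.303+0.04+0.188<2.54.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:trace}
\textup{(a)} If $M\succeq0$ is partitioned into blocks and $\widehat M$ is its block-diagonal part, then $\operatorname{tr}M^{3/2}\ge\operatorname{tr}\widehat M^{3/2}$.
\textup{(b)} If $M,N\succeq0$, then $\operatorname{tr}(M+N)^{3/2}\ge\operatorname{tr}M^{3/2}+\operatorname{tr}N^{3/2}$.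
\end{lemma}

\begin{proof}
(a) Take an orthonormal eigenbasis $(u_i)$ of $\widehat M$ in which each $u_i$ is supported in one block; the eigenvalues of $\widehat M$ are $u_i^T\widehat Mu_i=u_i^TMu_i$. Jensen's inequality for the spectral measure of $u_i$ gives $(u_i^TMu_i)^{3/2}\le u_i^TM^{3/2}u_i$. Sum over $i$.

(b) The square root is operator monotone: $0\preceq M\preceq M'$ implies $M^{1/2}\preceq M'^{1/2}$. Hence $\operatorname{tr}(M+N)^{3/2}=\langle M,(M+N)^{1/2}\rangle+\langle N,(M+N)^{1/2}\rangle\ge\langle M,M^{1/2}\rangle+\langle N,N^{1/2}\rangle$.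
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
We use induction on $n$; with Proposition~\ref{prop:trees}, the induction hypothesis says that $\mathcal E_3^+\ge\eta_m$ for all connected graphs on $m<n$ vertices. Let $v$ lie on a cycle, let $V_2$ be the vertex set of the component of $G-v$ that contains the rest of the cycle, and let $V_1=V(G)\setminus V_2$. Both sets induce connected graphs $G_1,G_2$, and the edges between them are the $\delta\ge2$ edges from $v$ to $V_2$. Let $A=A_G$, $A_j=A_{G_j}$, let $e$ be the indicator vector of $v$ and $b$ that of $N(v)\cap V_2$. The off-diagonal block of $A$ is $eb^T$, so the block-diagonal part of $A^2$ is $(A_1^2+\delta ee^T)\oplus(A_2^2+bb^T)$. Each of the rank-one terms has the single nonzero eigenvalue $\delta$, and Lemma~\ref{lem:trace} gives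
\[
\operatorname{tr}|A|^3=\operatorname{tr}(A^2)^{3/2}\ge\operatorname{tr}|A_1|^3+\operatorname{tr}|A_2|^3+2\delta^{3/2}.
\]
Counting closed walks, $\operatorname{tr}A^3\ge\operatorname{tr}A_1^3+\operatorname{tr}A_2^3$; here nonnegativity of the entries enters. By \eqref{eq:split}, induction and Lemma~\ref{lem:path3},
\[
\mathcal E_3^+(G)\ge\mathcal E_3^+(G_1)+\mathcal E_3^+(G_2)+\delta^{3/2}\ge\eta_{|V_1|}+\eta_{|V_2|}+2\sqrt2>\eta_n.\qedhere
\]
\end{proof}

\section{Exponents $p\ge4$}\label{sec:four}

\begin{proposition}\label{prop:four}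
If $p\ge4$ is an integer and $G$ is a connected graph on $n$ vertices that is not a tree, then $\mathcal E_p^+(G)>\eta_n(p)$.
\end{proposition}

Now we delete a vertex $v$ of a cycle. For real $q>0$ put $\operatorname{gap}_q(G,v)=\mathcal E_q^+(G)-\mathcal E_q^+(G-v)$. Interlacing lets us compare gaps for different exponents, and so reduce to an exponent at which closed walks can be counted.

\subsection{From gaps to walks}

Since $\lambda^q=\int_0^\lambda qx^{q-1}dx$, we have
\begin{equation}\label{eq:gapint}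
\operatorname{gap}_q(G,v)=\int_0^\infty qx^{q-1}\xi(x)\,dx,\qquad\xi(x)=\#\{\lambda_i(G)>x\}-\#\{\lambda_i(G-v)>x\}\in\{0,1\}.
\end{equation}

\begin{lemma}\label{lem:bathtub}
Let $\xi\colon[0,\infty)\to[0,1]$ be measurable with bounded support, and $0<q\le q'$. Then $\int q'x^{q'-1}\xi\,dx\ge\bigl(\int qx^{q-1}\xi\,dx\bigr)^{q'/q}$.
\end{lemma}

\begin{proof}
Write the inner integral as $h^q$, so that $\int x^{q-1}(\xi-1_{[0,h]})\,dx=0$. The factors $x^{q'-q}-h^{q'-q}$ and $\xi-1_{[0,h]}$ are both $\le0$ on $[0,h]$ and both $\ge0$ beyond $h$. Hence $0\le\int x^{q-1}(x^{q'-q}-h^{q'-q})(\xi-1_{[0,h]})\,dx=\int x^{q'-1}\xi\,dx-h^{q'}/q'$.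
\end{proof}

Let $W_{2k}(G,v)=\frac12(\operatorname{tr}A_G^{2k}-\operatorname{tr}A_{G-v}^{2k})$, half the number of closed walks of length $2k$ that visit $v$. It does not increase when $G$ is replaced by a subgraph containing $v$. For bipartite $G$ it equals $\operatorname{gap}_{2k}(G,v)$. For other graphs it also contains the contribution of the negative eigenvalues, and we remove that contribution by passing through an odd exponent, where the second sum in \eqref{eq:split} is under control.

\begin{lemma}\label{lem:gapwalk}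
If $k\ge1$ and $p\ge2k+1$, then $\operatorname{gap}_p(G,v)\ge W_{2k}(G,v)^{p/(2k)}$.
\end{lemma}

\begin{proof}
Let $r=2k+1$ and $\tilde\xi(x)=\frac12\bigl(\#\{|\lambda_i(G)|>x\}-\#\{|\lambda_i(G-v)|>x\}\bigr)$. Interlacing, applied above $x$ and below $-x$, gives $0\le\tilde\xi\le1$, and $\int2kx^{2k-1}\tilde\xi\,dx=W_{2k}$. Counting closed walks, $\operatorname{tr}A_G^r\ge\operatorname{tr}A_{G-v}^r$, so \eqref{eq:split} and Lemma~\ref{lem:bathtub} give
\[
\operatorname{gap}_r\ge\tfrac12\bigl(\operatorname{tr}|A_G|^r-\operatorname{tr}|A_{G-v}|^r\bigr)=\int rx^{r-1}\tilde\xi\,dx\ge W_{2k}^{\,r/(2k)} .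
\]
Lemma~\ref{lem:bathtub} for the function $\xi$ of \eqref{eq:gapint} gives $\operatorname{gap}_p\ge\operatorname{gap}_r^{p/r}$.
\end{proof}

To compute $W_{2k}$, let $\mathcal R(x)$ be the generating function, by length, of the closed walks that start at $v$ and return to $v$ for the first time at their end. Every closed walk from $v$ is a unique concatenation of these, so $1/(1-\mathcal R)=[(I-xA_G)^{-1}]_{vv}=\det(I-xA_{G-v})/\det(I-xA_G)$. Since $-\log\det(I-xA)=\sum_{m\ge1}\operatorname{tr}A^m\,x^m/m$, we get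
\begin{equation}\label{eq:Wlog}
W_{2k}(G,v)=k\,[x^{2k}]\bigl(-\log(1-\mathcal R(x))\bigr).
\end{equation}
On the infinite path $\mathbb Z$ there are $\binom{2i}i$ closed walks of length $2i$ from $0$, so $1/(1-\mathcal R_{\mathbb Z})=(1-4x^2)^{-1/2}$. A first-return walk stays on one side of $0$, so the half-line $\{0,1,\dots\}$ has $\mathcal R_{\mathbb N}=\frac12\mathcal R_{\mathbb Z}=\frac12(1-\sqrt{1-4x^2})$ at its end vertex.

\begin{lemma}\label{lem:walks}
Let $k\ge1$.
\textup{(a)} $W_{2k}(G,v)\ge(\deg v)^k$.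
\textup{(b)} If $G$ contains a cycle through $v$ and $j\ge0$ further edges from $v$ to vertices outside the cycle, then $W_{2k}(G,v)\ge4^k(\frac12+\frac j4)$, and $W_{2k}(G,v)\ge4^k\bigl(\frac12+\frac j4+\frac{j^2k}{32}\bigr)$ if $k\ge2$.
\end{lemma}

\begin{proof}
(a) The star $K_{1,d}$ has nonzero eigenvalues $\pm\sqrt d$, so $W_{2k}=d^k$ at its center.

(b) We may assume that $G$ is a cycle $C_l$ with $j$ pendant edges at $v$. Let first $j=0$. Put $f(i)=(2\cos\frac{\pi i}l)^{2k}$, a function of period $l$. The spectra of $C_l$ and $P_{l-1}$ give $2W_{2k}=\sum_{i=0}^{l-1}f(2i)-\sum_{i=1}^{l-1}f(i)$. For odd $l$ the map $i\mapsto2i$ permutes the residues modulo $l$, so $2W_{2k}=f(0)=4^k$. For even $l$ it covers each even residue twice, so $2W_{2k}=f(0)+\sum_{i=0}^{l-1}(-1)^if(i)$. With $\omega=e^{2\pi\sqrt{-1}/l}$ we have $f(i)=\sum_m\binom{2k}m\omega^{i(k-m)}$ and $(-1)^i=\omega^{il/2}$, so the alternating sum is $l\sum\binom{2k}m\ge0$, summed over the $m$ with $k-m\equiv l/2\pmod l$. Thus $W_{2k}(C_l,v)\ge\frac124^k$.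

For general $j$, let $\mathcal R_c$ belong to the cycle. Then $\mathcal R=\mathcal R_c+jx^2$ and
\[
-\log(1-\mathcal R)=-\log(1-\mathcal R_c)+\sum_{m\ge1}\frac{(jx^2)^m}{m(1-\mathcal R_c)^m}.
\]
Reduction modulo $l$ maps closed walks from $0$ in $\mathbb Z$ injectively to closed walks from $v$ in $C_l$, so $1/(1-\mathcal R_c)\ge(1-4x^2)^{-1/2}$ coefficientwise. Keeping the terms $m=1,2$ in \eqref{eq:Wlog} gives $W_{2k}\ge\frac124^k+jk\binom{2k-2}{k-1}+\frac{j^2k}24^{k-2}$, the last term being present for $k\ge2$. Finally $k\binom{2k-2}{k-1}\ge4^{k-1}$: this is an equality for $k=1$, and passing from $k$ to $k+1$ multiplies $k\binom{2k-2}{k-1}4^{-k}$ by $\frac{(k+1)(2k-1)}{2k^2}=\frac{2k^2+k-1}{2k^2}\ge1$.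
\end{proof}

\subsection{Cutting a path}

Fix $p\ge4$. Let $U=2^{p-1}$ if $p$ is even and $U=2^{p-p/(p+1)}$ if $p$ is odd. In the odd case $p\ge5$, so $2^{p-1}<U\le2^{p-5/6}<0.5613\cdot2^p$.

\begin{lemma}\label{lem:pathcut}
\textup{(a)} $\eta_{a+b+1}\le\eta_a+\eta_b+U$ for $a,b\ge0$.
\textup{(b)} $\eta_n-\eta_{n-1}\le0.22\cdot2^p$ for $n\ge1$.
\textup{(c)} $\eta_{a+b}<\eta_a+\eta_b+U$ for $a,b\ge1$.
\end{lemma}

\begin{proof}
Let $v$ be the vertex of $P_{a+b+1}$ whose deletion leaves $P_a$ and $P_b$, so that $\operatorname{gap}_p=\eta_{a+b+1}-\eta_a-\eta_b$. Paths are bipartite, so $\operatorname{gap}_p=W_p$ for even $p$, and for odd $p$ Lemma~\ref{lem:bathtub} gives $\operatorname{gap}_p\le\operatorname{gap}_{p+1}^{p/(p+1)}=W_{p+1}^{p/(p+1)}$. The series $-\log(1-\mathcal R)=\sum_m\mathcal R^m/m$ is coefficientwise monotone in $\mathcal R$.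

(a) From $\mathcal R\le\mathcal R_{\mathbb Z}$ and $-\log\sqrt{1-4x^2}=\sum_k\frac{4^k}{2k}x^{2k}$ we get $W_{2k}\le\frac124^k$. So $\operatorname{gap}_p\le2^{p-1}$ for even $p$ and $\operatorname{gap}_p\le(2^p)^{p/(p+1)}=U$ for odd $p$.

(b) If $v$ is an end vertex, $\mathcal R\le\mathcal R_{\mathbb N}$. With $u=x^2$ and $s=\sqrt{1-4u}$ we have $-\log\frac{1+s}2=\sum_{k\ge1}\binom{2k}k\frac{u^k}{2k}$: both sides vanish at $u=0$, and their derivatives $\frac2{s(1+s)}$ and $\frac1{2u}(\frac1s-1)$ agree because $4u=(1-s)(1+s)$. So $W_{2k}\le\frac12\binom{2k}k$. The sequence $\binom{2i}i4^{-i}$ decreases and equals $\frac38$ and $\frac5{16}$ for $i=2,3$. Hence $\operatorname{gap}_p\le\frac3{16}2^p$ for even $p$, and $\operatorname{gap}_p\le(\frac5{32}2^{p+1})^{p/(p+1)}\le(\frac5{32})^{5/6}2^p<0.22\cdot2^p$ for odd $p$.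

(c) For $b=1$ use (b), $\eta_1=0$ and $0.22\cdot2^p<U$. Let $b\ge2$. At an end vertex of $P_b$, $\int2x\,\xi\,dx=W_2=1$, so $\xi$ is positive on a set of positive measure and $\eta_b>\eta_{b-1}$ by \eqref{eq:gapint}. By (a), $\eta_{a+b}\le\eta_a+\eta_{b-1}+U<\eta_a+\eta_b+U$.
\end{proof}

\subsection{The induction}

The mechanism is visible for $G=C_n$. Deleting a vertex from $C_n$ or an end vertex from $P_n$ leaves the same graph $P_{n-1}$. The path loses at most $0.22\cdot2^p$; the cycle, by Lemmas~\ref{lem:gapwalk} and~\ref{lem:walks}, loses at least $(\frac124^k)^{p/(2k)}=2^{p-p/(2k)}$, which is at least $\frac142^p$ as soon as $2k\ge p/2$. When $v$ is a cut vertex the path must be cut more often, but each further component raises the degree of $v$.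

\begin{proof}[Proof of Proposition~\ref{prop:four}]
We use induction on $n$; with Proposition~\ref{prop:trees}, $\mathcal E_p^+\ge\eta_m$ holds for connected graphs on $m<n$ vertices. Let $v$ lie on a cycle. Let $b$ be the order of the component of $G-v$ that contains the rest of the cycle, and $a_1,\dots,a_j$ ($j\ge0$) the orders of the other components. Each of them contains a neighbor of $v$, so $\deg v\ge j+2$ and Lemma~\ref{lem:walks}(b) applies with this $j$. By induction $\mathcal E_p^+(G)\ge\eta_b+\sum\eta_{a_i}+\operatorname{gap}_p(G,v)$, so it suffices to show $\operatorname{gap}_p>\varrho$, where $\varrho=\eta_n-\eta_b-\sum\eta_{a_i}$ and $n=1+b+\sum a_i$. If $j=0$, then $\varrho\le0.22\cdot2^p$ by Lemma~\ref{lem:pathcut}(b). If $j\ge1$, apply part (a) to $\eta_{1+b+a_1}$ and add $a_2,\dots,a_j$ one at a time by part (c): $\varrho\le jU$, strictly if $j\ge2$.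

We use Lemma~\ref{lem:gapwalk} with $2k=p-2$ for even $p$, so that $\frac p{2k}\le2$, and with $2k=p-1$ for odd $p$, so that $k\ge2$ and $\frac p{2k}\le\frac54$. A bound $W_{2k}\ge c\,4^k$ yields $\operatorname{gap}_p\ge c^{p/(2k)}2^p$, and Lemma~\ref{lem:walks}(a) yields $\operatorname{gap}_p\ge(\frac{j+2}4)^{p/2}2^p$.
\begin{itemize}
\item $j=0$: with $c=\frac12$, $\operatorname{gap}_p\ge\frac142^p>\varrho$.
\item $j=1$: with $c=\frac34$, $\operatorname{gap}_p\ge\frac9{16}2^p>U$ for even $p$, and $\operatorname{gap}_p\ge(\frac34)^{5/4}2^p>0.69\cdot2^p>U$ for odd $p$.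
\item $j\ge2$, $p$ even: $\operatorname{gap}_p\ge(\frac{j+2}4)^22^p\ge\frac j22^p=jU>\varrho$, because $(j+2)^2-8j=(j-2)^2\ge0$.
\item $j=2$, $p$ odd: with $c=1+\frac k8\ge1.25$, $\operatorname{gap}_p\ge1.25\cdot2^p>1.1226\cdot2^p>2U$.
\item $j\ge3$, $p$ odd: $\operatorname{gap}_p\ge(\frac{j+2}4)^{5/2}2^p$. The function $(\frac{j+2}4)^{5/2}/j$ has logarithmic derivative $\frac5{2(j+2)}-\frac1j>0$ for $j\ge3$ and exceeds $0.58$ at $j=3$, so $\operatorname{gap}_p>0.58\,j\,2^p>jU$.
\end{itemize}
In all cases $\operatorname{gap}_p>\varrho$.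
\end{proof}

\section{The exponent $p=2$}\label{sec:two}

For $p=2$ there is no admissible $k$ in Lemma~\ref{lem:gapwalk}, and we must bound the signed sum $\sum\lambda_i|\lambda_i|$ from below directly. For a graph $K$ let $\operatorname{cyc}(K)=|E(K)|-|V(K)|+(\text{number of components})$; it vanishes exactly for forests.

\subsection{The phase integral}

For a real symmetric matrix $M$ with eigenvalues $\lambda_i$ and $t>0$ let $\Theta_M(t)=\sum_i\arctan(\lambda_i/t)$, an argument of $\det(t+iM)$.

\begin{lemma}\label{lem:phase}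
If $\operatorname{tr}M=0$, then $\Theta_M$ is bounded, $\Theta_M(t)=O(t^{-3})$ as $t\to\infty$, and
\[
\operatorname{tr}M_+^2=\tfrac12\operatorname{tr}M^2-\frac2\pi\int_0^\infty t\,\Theta_M(t)\,dt .
\]
\end{lemma}

\begin{proof}
The decay follows from $\arctan u=u+O(u^3)$. Let $h(\lambda)=\int_0^\infty(t\arctan\frac\lambda t-\lambda)\,dt$. For $\lambda>0$, $h'(\lambda)=-\int_0^\infty\frac{\lambda^2}{t^2+\lambda^2}dt=-\frac\pi2\lambda$; as $h$ is odd and continuous, $h(\lambda)=-\frac\pi4\lambda|\lambda|$. Summing over the eigenvalues, $\int_0^\infty t\Theta_M\,dt=-\frac\pi4\sum\lambda_i|\lambda_i|$, and $\operatorname{tr}M_+^2=\frac12\sum\lambda_i^2+\frac12\sum\lambda_i|\lambda_i|$.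
\end{proof}

For a connected graph $G$ on $n$ vertices this reads
\begin{equation}\label{eq:budget}
\mathcal E_2^+(G)-(n-1)=\operatorname{cyc}(G)-\frac2\pi\int_0^\infty t\,\Theta_{A_G}(t)\,dt .
\end{equation}
So each independent cycle brings a budget of $\pi/2$, and we must show that the phase integral stays below the total budget. The gain is that the phase, unlike the energy, changes in an explicit way under vertex deletion. Deletion forces a more general diagonal on us: if $u$ is a leaf of $K$ with neighbor $w$, eliminating $u$ by the Schur complement gives $\det(t+iA_K)=t\det(D+iA_{K-u})$, where $D$ is diagonal with entry $t+1/t$ at $w$ and $t$ elsewhere. For a graph $K$ and a positive diagonal matrix $D=\operatorname{diag}(D_v)$ we therefore put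
\[
\Theta(K,D)=\operatorname{tr}\arctan(D^{-1/2}A_KD^{-1/2}).
\]
This is an argument of $\det(D+iA_K)$, continuous in $D$, additive over components, and bounded in absolute value by $|V(K)|\,\|A_K\|/\min_vD_v$. We use the letter $D$ also for its restriction to a subgraph, and $\operatorname{Arg}(a+ib)=\arctan(b/a)$ for $a>0$. To turn identities between determinants into identities between phases we use the following \emph{lifting principle}: two continuous real functions on an interval $(s_0,\infty)$ or $[s_0,\infty)$ that agree modulo $2\pi$ and tend to $0$ at $\infty$ are equal.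

\begin{lemma}\label{lem:delete}
Let $v\in V(K)$, let $b$ be the indicator vector of $N(v)$, and $g=b^T(D+iA_{K-v})^{-1}b$. Then $\operatorname{Re}g\ge0$ and
\[
\Theta(K,D)=\Theta(K-v,D)+\operatorname{Arg}(D_v+g).
\]
If $K-v$ is a disjoint union of graphs $H_j$, then $g=\sum_jg_j$, where $g_j$ is formed in the same way from $H_j$ and $N(v)\cap V(H_j)$, and $\operatorname{Re}g_j\ge0$.
\end{lemma}

\begin{proof}
Let $\beta$ be the spectral measure of $c=D^{-1/2}b$ with respect to $M=D^{-1/2}A_{K-v}D^{-1/2}$. Then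
\begin{equation}\label{eq:g}
g=\int\frac{d\beta(\nu)}{1+i\nu}=\rho+i\sigma,\qquad\rho=\int\frac{d\beta}{1+\nu^2}\ge0,\qquad\sigma=-\int\frac{\nu\,d\beta}{1+\nu^2}.
\end{equation}
The Schur complement gives $\det(D+iA_K)=\det(D+iA_{K-v})(D_v+g)$, so the two sides of the identity agree modulo $2\pi$. Replace $D$ by $sD$ with $s\ge1$. Then $|g|\le\|c\|^2=O(1/s)$, all terms tend to $0$, and the lifting principle applies. The last statement holds because $D+iA_{K-v}$ is block diagonal.
\end{proof}

To bound the phase for all diagonals that can arise, let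
\[
\psi_K(t)=\sup\{\Theta(K,D):D_v\ge t\text{ for all }v\},\qquad\Psi(K)=\int_0^\infty t\,\psi_K(t)\,dt\in[0,\infty].
\]
The function $\psi_K$ is nonincreasing, additive over components, and nonnegative (let all $D_v\to\infty$). It vanishes for bipartite $K$, since $D^{-1/2}A_KD^{-1/2}$ then has symmetric spectrum. Also $\psi_{K-v}\le\psi_K$: let $D_v\to\infty$ in Lemma~\ref{lem:delete}, where $g$ does not depend on $D_v$. Cycles show the method in the simplest case.

\begin{lemma}\label{lem:cycle}
For every $l\ge3$, $\Psi(C_l)\le\frac\pi6<\frac\pi2-1$.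
\end{lemma}

\begin{proof}
For even $l$ the cycle is bipartite. Let $l$ be odd, and expand $\det(D+iA)$ as in Section~\ref{sec:trees}. Matchings contribute $\mu(D)=\sum\prod_{v\text{ uncovered}}D_v>0$, the sum taken over all matchings, and each of the two rotations, an even permutation, contributes $i^l$. So $\det(D+iA)=\mu(D)+2i^l$, and the lifting principle along $sD$ gives $\Theta=\operatorname{Arg}(\mu(D)+2i^l)$. For $l\equiv3\pmod4$ this is negative and $\psi=0$. For $l\equiv1\pmod4$, leave $1$, $3$ or $5$ consecutive vertices uncovered and match the remaining path perfectly; this gives $l$, $l$ and at least one matching. Hence $\mu(D)\ge5t+5t^3+t^5$ when all $D_v\ge t$, and $\Theta=\arctan(2/\mu(D))\le2/\mu(D)$. Since $t^4+5t^2+5>(t^2+1)(t^2+4)$,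
\[
\Psi(C_l)\le\frac23\int_0^\infty\Bigl(\frac1{t^2+1}-\frac1{t^2+4}\Bigr)dt=\frac23\cdot\frac\pi4=\frac\pi6 .\qedhere
\]
\end{proof}

For $C_5$, formula \eqref{eq:budget} now gives $\mathcal E_2^+(C_5)\ge4+1-\frac13$, in agreement with the value $7-\sqrt5$.

\subsection{The cost of one vertex}

Deleting a vertex of degree $\delta$ from a $2$-connected graph releases a budget of $\frac\pi2(\delta-1)$. We bound the phase $\operatorname{Arg}(D_v+g)$ that must be paid from it.

\begin{lemma}\label{lem:vertex}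
Let $H$ be a graph, $N\subset V(H)$ with $|N|=\delta\ge1$ and indicator vector $b$, and $Q=\sum_{w\in V(H)}|N_H(w)\cap N|^2$. Let $t>0$, $D_u\ge t$ for $u\in V(H)$, $D_*\ge t$, and $b^T(D+iA_H)^{-1}b=\rho+i\sigma$. Then
\[
\frac\sigma{D_*+\rho}\le\bar y(t):=\min\Bigl\{\frac1{\sqrt{\omega_t^2-1}},\ \frac Q{2t^4}\Bigr\},\qquad\omega_t=1+\frac{2t^2}\delta .
\]
Moreover $Q\le\delta\sum_{u\in N}\deg_Hu$, and for every $T>0$, with $I(\omega)=\omega\arcsin\frac1\omega+\operatorname{arccosh}\omega-\frac\pi2$,
\begin{align}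
\int_0^\infty t\arctan\bar y(t)\,dt&\le\frac\delta4I(\omega_T)+\frac Q{4T^2},\label{eq:cost1}\\
\int_0^\infty2t\arctan\tfrac12\bar y(t)\,dt&\le\frac\delta4\bigl(I(\omega_T)+0.43\bigr)+\frac Q{4T^2}.\label{eq:cost2}
\end{align}
\end{lemma}

The first bound in $\bar y$ decays only like $\delta/(2t^2)$, so on its own it gives a divergent integral. The second decays like $t^{-4}$; it is the place where nonnegativity of the entries is used.

\begin{proof}
Take $c=D^{-1/2}b$, $M=D^{-1/2}A_HD^{-1/2}$ and $\beta$ as in \eqref{eq:g}, let $B=\|c\|^2\le\delta/t$, and assume $\sigma>0$.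

\emph{First bound.} By Cauchy--Schwarz, $\sigma^2\le\int\frac{d\beta}{1+\nu^2}\int\frac{\nu^2d\beta}{1+\nu^2}=\rho(B-\rho)$. The identity
\[
B^2(t+\rho)^2-4t(t+B)\rho(B-\rho)=\bigl(Bt-\rho(B+2t)\bigr)^2\ge0
\]
gives $\frac{\sigma}{t+\rho}\le\frac{B/t}{2\sqrt{1+B/t}}$. The function $\tau/(2\sqrt{1+\tau})$ is increasing, and at $\tau=\delta/t^2$ it equals $(\omega_t^2-1)^{-1/2}$, since $\omega_t^2-1=\frac2\tau(2+\frac2\tau)$.

\emph{Second bound.} As $c$ and $M$ are entrywise nonnegative, $\int\nu\,d\beta=c^TMc\ge0$. Hence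
\[
\sigma\le\int\Bigl(\nu-\frac\nu{1+\nu^2}\Bigr)d\beta=\int\frac{\nu^3}{1+\nu^2}\,d\beta\le\frac12\int\nu^2d\beta=\frac12\|Mc\|^2\le\frac Q{2t^3},
\]
because $0\le(Mc)_w\le t^{-3/2}|N_H(w)\cap N|$. Divide by $D_*+\rho\ge t$. The bound on $Q$ holds since each $|N_H(w)\cap N|$ is at most $\delta$ and their sum is $\sum_{u\in N}\deg_Hu$.

\emph{Integrals.} For $t>T$ both $\arctan\bar y$ and $2\arctan\frac12\bar y$ are at most $Q/(2t^4)$, and $\int_T^\infty Q/(2t^3)\,dt=Q/(4T^2)$. For $t\le T$ substitute $\omega=\omega_t$, $t\,dt=\frac\delta4d\omega$, and put $z=\sqrt{\omega^2-1}$. Then $\arctan\frac1z=\arcsin\frac1\omega=I'(\omega)$ and $I(1)=0$, which proves \eqref{eq:cost1}. For \eqref{eq:cost2}, the identity $(2z+i)^2(z-i)=4z^3+3z+i$ shows that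
\[
2\arctan\frac1{2z}-\arctan\frac1z=\arctan\frac1{4z^3+3z}
\]
modulo $2\pi$, hence exactly for $z>0$ by the lifting principle. Since $d\omega=z\,dz/\sqrt{1+z^2}\le z\,dz$, the integral of the right side over $\omega\in[1,\omega_T]$ is at most
\[
\frac\pi2\int_0^{0.3}z\,dz+\int_{0.3}^\infty\frac{dz}{4z^2+3}=0.0225\,\pi+\frac1{2\sqrt3}\Bigl(\frac\pi2-\arctan\frac{0.6}{\sqrt3}\Bigr)<0.0708+0.3573<0.43.\qedhere
\]
\end{proof}

\subsection{Graphs of bounded degree}

At a vertex of maximum degree $\Delta$, the cost \eqref{eq:cost1} is about $\frac\Delta4\ln\Delta$, which the budget $\frac\pi2(\Delta-1)$ covers only for bounded $\Delta$. In that range a direct induction works. Recall that a \emph{block} of a graph is a maximal connected subgraph without a cut vertex of its own: a single vertex, an edge, or a $2$-connected graph on at least $3$ vertices. A connected graph with a cut vertex has an \emph{end block}, one that contains exactly one cut vertex $h$; the other blocks form a connected subgraph that meets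 the end block only in $h$.

\begin{lemma}\label{lem:glue}
If $K=K'\cup K''$, where the subgraphs $K',K''$ share exactly one vertex $o$, then $\psi_K\le\psi_{K'}+\psi_{K''}$.
\end{lemma}

\begin{proof}
Let all $D_v\ge t$. By Lemma~\ref{lem:delete}, $\Theta(K,D)=\Theta(K'-o,D)+\Theta(K''-o,D)+\operatorname{Arg}(D_o+g'+g'')$ with $g'=\rho'+i\sigma'$, $g''=\rho''+i\sigma''$ and $\rho',\rho''\ge0$. Since $\arctan$ is increasing, and subadditive on $[0,\infty)$,
\[
\operatorname{Arg}(D_o+g'+g'')\le\arctan\frac{\sigma'^++\sigma''^+}{D_o+\rho'+\rho''}\le\arctan\frac{\sigma'^+}{D_o+\rho'}+\arctan\frac{\sigma''^+}{D_o+\rho''}.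
\]
The sum $\Theta(K'-o,D)+\arctan\frac{\sigma'^+}{D_o+\rho'}$ equals $\Theta(K',D)$ if $\sigma'\ge0$ and $\Theta(K'-o,D)$ otherwise, so it is at most $\psi_{K'}(t)$. The same holds for $K''$.
\end{proof}

\begin{lemma}\label{lem:bounded}
If $K$ has maximum degree at most $17$, then $\Psi(K)\le\frac\pi2\operatorname{cyc}(K)$. If moreover $K$ contains a cycle, then $\Psi(K)\le\frac\pi2\operatorname{cyc}(K)-1$.
\end{lemma}

\begin{proof}
We use induction on $|V(K)|$. Splitting off end blocks one at a time, Lemma~\ref{lem:glue} gives $\psi_K\le\sum_B\psi_B$ over the blocks $B$ of $K$, and $\operatorname{cyc}(K)=\sum_B\operatorname{cyc}(B)$. Vertices and edges have $\psi=0$ and $\operatorname{cyc}=0$, and a graph with a cycle has a $2$-connected block. So it suffices to prove the second bound when $K$ is $2$-connected. Cycles are covered by Lemma~\ref{lem:cycle}. Otherwise take $v$ of maximum degree $\Delta$, $3\le\Delta\le17$. The graph $H=K-v$ is connected and $\operatorname{cyc}(H)=\operatorname{cyc}(K)-(\Delta-1)$.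 Lemmas~\ref{lem:delete} and~\ref{lem:vertex}, with $N=N(v)$, $\delta=\Delta$ and $D_*=D_v$, give $\psi_K\le\psi_H+\arctan\bar y$ and $Q\le\Delta^2(\Delta-1)$. Take $T^2=\Delta(\Delta-1)$, so that $\omega_T=2\Delta-1\ge5$ and $Q/(4T^2)\le\Delta/4$. The function $\omega\arcsin\frac1\omega$ decreases, since $\arcsin$ is convex on $[0,1]$ and vanishes at $0$; thus it is at most $5\arcsin0.2<1.02$. Also $\operatorname{arccosh}\omega\le\ln2\omega$. By \eqref{eq:cost1} and induction,
\[
\Psi(K)\le\tfrac\pi2\operatorname{cyc}(H)+\tfrac\Delta4\bigl(0.4493+\ln(4\Delta-2)\bigr)=\tfrac\pi2\operatorname{cyc}(K)-1-f(\Delta),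
\]
where $0.4493>1.02-\frac\pi2+1$ and $f(\Delta)=\frac\pi2(\Delta-1)-1-\frac\Delta4(0.4493+\ln(4\Delta-2))$. We have $f(3)=\pi-1-\frac34(0.4493+\ln10)>0.07$, and on $[3,17]$
\[
f'(\Delta)=\tfrac\pi2-\tfrac14\bigl(0.4493+\ln(4\Delta-2)\bigr)-\tfrac\Delta{4\Delta-2}\ge1.57-1.17-0.3>0 .
\]
So $f>0$ on $[3,17]$.
\end{proof}

\subsection{Decorated graphs}

By \eqref{eq:budget}, Lemma~\ref{lem:bounded} settles $p=2$ for maximum degree at most $17$. For the rest we argue that a minimal counterexample has bounded degrees on a suitable set of non-cut vertices. That argument (Lemma~\ref{lem:degree}) needs an actual symmetric matrix, not merely a lower bound on the diagonal. At the same time the induction must absorb leaves and end blocks into the diagonal. So we enlarge the class of matrices: at each vertex we attach a finite system that, like a pendant tree, has a symmetry reversing its spectrum.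

\begin{definition}
A \emph{decorated graph} $\mathcal G$ is a graph $G=(V,E)$ together with, for each $v\in V$, a finite-dimensional Euclidean space $W_v$, a unit vector $e_v\in W_v$, a symmetric operator $A_v$ on $W_v$, and a symmetric orthogonal involution $J_v$ on $W_v$ with $J_ve_v=e_v$ and $J_vA_vJ_v=-A_v$. Its matrix, acting on $\bigoplus_vW_v$, and its value are
\[
A=\bigoplus_vA_v+\sum_{uv\in E}(e_ue_v^T+e_ve_u^T),\qquad F(\mathcal G)=\operatorname{tr}A_+^2-\tfrac12\sum_v\operatorname{tr}A_v^2 .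
\]
For $U\subset V$, the induced decorated graph $\mathcal G[U]$ has the matrix $A[U]$, the compression of $A$ to $\bigoplus_{v\in U}W_v$. For $t>0$ put $D_v(t)=1/\bigl(e_v^T(t+iA_v)^{-1}e_v\bigr)$ and $D(t)=\operatorname{diag}(D_v(t))$.
\end{definition}

With $W_v=\mathbb R$, $A_v=0$, $J_v=1$ we get $F=\mathcal E_2^+(G)$ and $D_v=t$. A pendant edge at $v$ corresponds to $W_v=\mathbb R^2$, $A_v=A_{P_2}$, $J_v=\operatorname{diag}(1,-1)$, with $D_v=t+1/t$. In general $A_v$ is similar to $-A_v$, so $\operatorname{tr}A_v=0$ and $\operatorname{tr}(A_v)_+^2=\frac12\operatorname{tr}A_v^2$; also $\operatorname{tr}A^2=\sum_v\operatorname{tr}A_v^2+2|E|$. The spectral measure $\mu_v$ of $e_v$ with respect to $A_v$ is a symmetric probability measure, since $e_v^Tf(A_v)e_v=e_v^TJ_vf(A_v)J_ve_v=e_v^Tf(-A_v)e_v$. As $\eta_n(2)=n-1$, the next theorem contains the case $p=2$ of Theorem~\ref{thm:main}.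

\begin{theorem}\label{thm:decorated}
If $\mathcal G$ is a decorated graph with $G$ connected, then $F(\mathcal G)\ge|V|-1$, with equality if and only if $G$ is a tree.
\end{theorem}

If $G$ is a tree, let $J=\bigoplus_v\pm J_v$ with signs given by the bipartition. Then $JAJ=-A$, so $\operatorname{tr}A_+^2=\frac12\operatorname{tr}A^2$ and $F=|E|=|V|-1$. For other graphs we need the analogue of \eqref{eq:budget}.

\begin{lemma}\label{lem:decphase}
For every decorated graph and $t>0$, $D_v(t)$ is real and $D_v(t)\ge t$. The function $\Theta(G,D(t))$ equals $\Theta_A(t)$, so it is bounded and $O(t^{-3})$, and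
\begin{equation}\label{eq:F}
F(\mathcal G)=|E|-\frac2\pi\int_0^\infty t\,\Theta(G,D(t))\,dt .
\end{equation}
For $b\in\mathbb R^V$ and $\tilde b=\sum_vb_ve_v$ we have $\tilde b^T(t+iA)^{-1}\tilde b=b^T(D(t)+iA_G)^{-1}b$.
\end{lemma}

\begin{proof}
By symmetry of $\mu_v$, $1/D_v(t)=\int\frac{d\mu_v(x)}{t+ix}=\int\frac t{t^2+x^2}d\mu_v(x)\in(0,1/t]$. Let $A_v^\perp$ be the compression of $A_v$ to $e_v^\perp\subset W_v$. In $t+iA_v$, the Schur complement of the block $t+iA_v^\perp$ is the number $D_v(t)$. The edges of $G$ couple only the vectors $e_v$, so in $t+iA$ the Schur complement of $\bigoplus_v(t+iA_v^\perp)$ is $D(t)+iA_G$. This gives the last statement and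
\[
\det(t+iA)=\prod_v\det(t+iA_v^\perp)\cdot\det(D(t)+iA_G).
\]
Here $\det(t+iA_v^\perp)=\det(t+iA_v)/D_v(t)>0$, since the spectrum of $A_v$ is symmetric. So $\Theta_A(t)$ and $\Theta(G,D(t))$ agree modulo $2\pi$. Both are continuous and tend to $0$, the second because $D_v(t)\ge t$, and the lifting principle applies. Now use Lemma~\ref{lem:phase} with $\operatorname{tr}A=0$.
\end{proof}

\subsection{Small increments force small degrees}

Let $\mathcal G$ be a decorated graph, $X=A_+$ and $Y=A_-=X-A$, with blocks $X_{uw},Y_{uw}$. For $v\in V$ put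
\[
E_v=X_{vv}-(A_v)_+,\qquad\varepsilon_v=\|E_v\|,\qquad\gamma_v=\Bigl(\sum_{w\ne v}\|X_{vw}\|^2\Bigr)^{1/2}.
\]

\begin{lemma}\label{lem:pinch}
For every $v\in V$, $F(\mathcal G)-F(\mathcal G[V\setminus v])\ge\varepsilon_v^2+2\gamma_v^2$.
\end{lemma}

\begin{proof}
Let $\widehat M$ denote the block-diagonal part of $M$ for the splitting into $W_v$ and $\bigoplus_{w\ne v}W_w$. Then $\widehat A=A_v\oplus A[V\setminus v]$, and the left side equals $\|X\|^2-\|\widehat A_+\|^2$, where $\widehat A_+=(\widehat A)_+$. Let $Z=\widehat X-\widehat A_+$; its block on $W_v$ is $E_v$. We have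
\[
\|X\|^2=2\gamma_v^2+\|\widehat X\|^2=2\gamma_v^2+\|\widehat A_+\|^2+2\langle\widehat A_+,Z\rangle+\|Z\|^2 .
\]
From $\widehat X-\widehat Y=\widehat A=\widehat A_+-\widehat A_-$ we get $Z=\widehat Y-\widehat A_-$, so $\langle\widehat A_+,Z\rangle=\langle\widehat A_+,\widehat Y\rangle\ge0$.
\end{proof}

In a minimal counterexample the left side is at most $1$ at every non-cut vertex. For an undecorated graph this says that the rows of $X$ are short. Then $Y=X-A$ is close to $-A$ on a large star centered at $v$, and that contradicts $Y\succeq0$. With decorations the test vectors must also annihilate $(A_v)_-$.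

\begin{lemma}\label{lem:degree}
Let $S\subset V$ satisfy $\varepsilon_v^2+2\gamma_v^2\le1$ for all $v\in S$. Then $G[S]$ has maximum degree at most $17$.
\end{lemma}

\begin{proof}
Let $\Pi_v$ be the projection onto the sum of the eigenspaces of $A_v$ with eigenvalue $\ge0$. By symmetry of $\mu_v$, $\pi_v:=e_v^T\Pi_ve_v\ge\frac12$. The vector $\varphi_v=\Pi_ve_v/\pi_v$ satisfies $e_v^T\varphi_v=1$, $\|\varphi_v\|^2=1/\pi_v\le2$ and $(A_v)_-\varphi_v=0$. Since $Y_{vv}=X_{vv}-A_v=(A_v)_-+E_v$, we have $\varphi_v^TY_{vv}\varphi_v\le2\varepsilon_v$. For $u\ne w$, $\varphi_u^TY_{uw}\varphi_w$ equals $\varphi_u^TX_{uw}\varphi_w-1$ if $uw\in E$ and $\varphi_u^TX_{uw}\varphi_w$ otherwise. For any set $N''\not\ni u$ of $m$ vertices, the vector $\sum_{w\in N''}\varphi_w$ has norm at most $\sqrt{2m}$, so $\bigl|\sum_{w\in N''}\varphi_u^TX_{uw}\varphi_w\bigr|\le\sqrt2\,\gamma_u\sqrt{2m}=2\gamma_u\sqrt m$.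

Suppose $v\in S$ has $k\ge18$ neighbors in $S$, forming the set $N'$. For $\theta\ge0$ let $\zeta=\theta\varphi_v+\sum_{u\in N'}\varphi_u$. Dropping the terms $-1$ that come from edges inside $N'$,
\[
0\le\zeta^TY\zeta\le2\varepsilon_v\theta^2-2\theta\bigl(k-2\gamma_v\sqrt k\bigr)+2\sum_{u\in N'}\bigl(\varepsilon_u+\gamma_u\sqrt{k-1}\bigr).
\]
By Cauchy--Schwarz, $\varepsilon_u+\gamma_u\sqrt{k-1}\le(\varepsilon_u^2+2\gamma_u^2)^{1/2}(1+\frac{k-1}2)^{1/2}\le\sqrt{(k+1)/2}$, so the last term is at most $k\sqrt2\,r$ with $r=\sqrt{k+1}$. Put $s=\sqrt2\gamma_v\in[0,1]$; then $k-2\gamma_v\sqrt k=\sqrt k(\sqrt k-\sqrt2s)>0$. If $\varepsilon_v=0$, large $\theta$ gives a contradiction. If $\varepsilon_v>0$, the minimizing $\theta$ is positive and gives $k(\sqrt k-\sqrt2s)^2\le2\varepsilon_v\cdot k\sqrt2\,r$. Since $w\le\frac58w^2+\frac25$ for all real $w$ (the difference is $\frac58(w-\frac45)^2$), we have $\varepsilon_v\le\sqrt{1-s^2}\le\frac{41}{40}-\frac58s^2$. Therefore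
\[
\Bigl(2+\tfrac{5\sqrt2}4r\Bigr)s^2-2\sqrt{2k}\,s+\Bigl(k-\tfrac{41\sqrt2}{20}r\Bigr)\le0 .
\]
The leading coefficient and $1-\frac{41\sqrt2}{20}\frac rk$ both increase with $k$, and at $k=18$ they exceed $9.70$ and $0.297$. So the product of the outer coefficients exceeds $9.70\cdot0.297\,k>2k$, the discriminant is negative, and the quadratic is positive for all $s$, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:decorated}}

Trees are settled. Suppose that some decorated graph $\mathcal G$ with $G$ connected and not a tree has $F(\mathcal G)\le|V|-1$, and choose one with $|V|$ minimal. Then every decorated graph on a connected graph with $m<|V|$ vertices has value at least $m-1$.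

\medskip\noindent\emph{Step 1: $G$ has no leaf.} Let $v$ be a leaf with neighbor $u$. Absorb $v$ into the decoration at $u$: $W_u'=W_u\oplus W_v$, $e_u'=e_u$, $A_u'=A[\{u,v\}]$, $J_u'=J_u\oplus(-J_v)$. Conjugation by $J_u'$ negates $A_u$ and $A_v$ and turns $e_ue_v^T$ into $-e_ue_v^T$, so this is a decoration of the connected non-tree $G-v$, with the same matrix $A$. Since $\operatorname{tr}A_u'^2=\operatorname{tr}A_u^2+\operatorname{tr}A_v^2+2$, its value is $F(\mathcal G)-1\le(|V|-1)-1$, contradicting minimality.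

\medskip\noindent\emph{Step 2: an end block with small degrees.} If $G$ has no cut vertex, let $B=G$ and let $h$ be any vertex; otherwise let $B$ be an end block with cut vertex $h$. By Step~1, $B$ is not an edge, so it is $2$-connected. Put $S=V(B)\setminus\{h\}$, $R=V\setminus S$, $H=G[S]$, $N=N(h)\cap S$ and $\delta=|N|\ge2$. The graphs $H$ and $G[R]$ are connected, no edge joins $S$ to $R\setminus\{h\}$, and no $v\in S$ is a cut vertex of $G$. For $v\in S$, minimality gives $F(\mathcal G)-F(\mathcal G[V\setminus v])\le(|V|-1)-(|V|-2)=1$. By Lemmas~\ref{lem:pinch} and~\ref{lem:degree}, $H$ has maximum degree at most $17$. The degree $\delta$ of $h$ in $B$ is not bounded.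

\medskip\noindent\emph{Step 3: removing $S$.} Write $D=D(t)$. Deleting $h$, Lemma~\ref{lem:delete} gives
\[
\Theta(G,D)=\Theta(H,D)+\Theta(G[R\setminus h],D)+\operatorname{Arg}(D_h+g_1+g_2),\qquad g_j=\rho_j+i\sigma_j,\ \rho_j\ge0,
\]
where $g_1$ comes from $H$ and $g_2$ from $G[R\setminus h]$. We cannot split the last term as in Lemma~\ref{lem:glue}, because on $G[R]$ we control only values of decorated graphs, not $\psi$. Instead we treat the two parts of $g_1$ separately: we pay for $\sigma_1$ and absorb $\rho_1$ into the decoration at $h$.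

Put $a=D_h+\rho_1$ and $P=a+\rho_2\ge a$. If $\sigma_1>0$, then
\[
\arctan\frac{\sigma_2+\sigma_1}P-\arctan\frac{\sigma_2}P=\int_{\sigma_2}^{\sigma_2+\sigma_1}\frac{P\,ds}{P^2+s^2}\le2\arctan\frac{\sigma_1}{2P}\le2\arctan\frac{\sigma_1}{2a},
\]
since the integrand is even and decreasing in $|s|$, so that the centered interval of length $\sigma_1$ gives the largest integral. If $\sigma_1\le0$ the left side is $\le0$. With Lemma~\ref{lem:vertex} for $H$, $N$ and $D_*=D_h$, this yields
\begin{equation}\label{eq:strip}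
\operatorname{Arg}(D_h+g_1+g_2)\le\operatorname{Arg}(a+g_2)+2\arctan\tfrac12\bar y(t).
\end{equation}

Let $\beta=\sum_x\beta_x\delta_x$ be the spectral measure of $\tilde b=\sum_{u\in N}e_u$ with respect to $A[S]$; it does not depend on $t$. By Lemma~\ref{lem:decphase} for $\mathcal G[S]$, $g_1=\tilde b^T(t+iA[S])^{-1}\tilde b$, so $\rho_1=\sum_x\beta_x\frac t{t^2+x^2}$. Let $\mathcal G'$ be $\mathcal G[R]$ with a new decoration at $h$: adjoin to $W_h$ orthonormal vectors $s_x^+,s_x^-$ for $x\in\operatorname{supp}\beta$, keep $e_h$, put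
\[
A_h'=A_h+\sum_x\Bigl[x\bigl(s_x^+s_x^{+T}-s_x^-s_x^{-T}\bigr)+\sqrt{\beta_x/2}\,\bigl(e_h(s_x^++s_x^-)^T+(s_x^++s_x^-)e_h^T\bigr)\Bigr],
\]
and extend $J_h$ by $J_h's_x^\pm=-s_x^\mp$. Conjugation by $J_h'$ exchanges $s_x^+s_x^{+T}$ with $s_x^-s_x^{-T}$ and negates $s_x^++s_x^-$, so $J_h'A_h'J_h'=-A_h'$. Eliminating the vectors $s_x^\pm$ from $t+iA_h'$ leaves $t+iA_h+\sum_x\frac{\beta_x}2\bigl(\frac1{t+ix}+\frac1{t-ix}\bigr)e_he_h^T=t+iA_h+\rho_1e_he_h^T$, so $D_h'(t)=D_h+\rho_1=a$ for all $t>0$. By Lemma~\ref{lem:delete}, the phase of $\mathcal G'$ is $\Theta(G[R],D')=\Theta(G[R\setminus h],D)+\operatorname{Arg}(a+g_2)$, and \eqref{eq:strip} becomes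
\[
\Theta(G,D)\le\Theta(G[R],D')+\Theta(H,D)+2\arctan\tfrac12\bar y .
\]
Multiply by $t$ and integrate; all integrals converge by Lemma~\ref{lem:decphase} and \eqref{eq:cost2}. Every edge of $G$ lies in exactly one of $G[R]$ and $B$, so \eqref{eq:F} for $\mathcal G$ and $\mathcal G'$ gives
\[
F(\mathcal G)\ge F(\mathcal G')+|E(B)|-\tfrac2\pi(\Lambda_1+\Lambda_2),\quad\Lambda_1=\int_0^\infty t\,\Theta(H,D)\,dt,\quad\Lambda_2=\int_0^\infty2t\arctan\tfrac12\bar y\,dt .
\]
Here $F(\mathcal G')\ge|R|-1$ by minimality, and $|E(B)|=|E(H)|+\delta=|S|+\operatorname{cyc}(H)+\delta-1$. So $F(\mathcal G)>|V|-1$, the desired contradiction, follows once we show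
\begin{equation}\label{eq:final}
\Lambda_1+\Lambda_2<\tfrac\pi2\bigl(\operatorname{cyc}(H)+\delta-1\bigr).
\end{equation}

\medskip\noindent\emph{Step 4: proof of \eqref{eq:final}.} Although $\delta$ is unbounded, the neighbors of $h$ have bounded degree, so $Q=O(\delta^2)$, $\omega_T$ can be kept constant, and no logarithm of $\delta$ appears.

Suppose first that $H$ contains a cycle. By Step~2, $Q\le17\delta^2$. With $T^2=17\delta$ we have $\omega_T=35$ and $Q/(4T^2)\le\delta/4$, and
\[
I(35)+0.43\le1.0002+4.2485-1.5707+0.43=4.108,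
\]
where $35\arcsin\frac1{35}<1.0002$ and $\operatorname{arccosh}35\le\ln70<4.2485$. By \eqref{eq:cost2}, $\Lambda_2\le\frac\delta4(4.108+1)=1.277\,\delta$. Since $D_v(t)\ge t$, Lemma~\ref{lem:bounded} gives $\Lambda_1\le\Psi(H)\le\frac\pi2\operatorname{cyc}(H)-1$. It remains to note that $1.277\,\delta-1<\frac\pi2(\delta-1)$ for $\delta\ge2$: at $\delta=2$ this reads $1.554<\frac\pi2$, and the left side has the smaller slope. The reserve of $1$ in Lemma~\ref{lem:bounded} is spent here.

Suppose now that $H$ is a tree. Then $\Lambda_1=0=\operatorname{cyc}(H)$, there is no reserve, and we need a better bound on $Q$. By Step~1, a vertex of $S\setminus N$ has degree at least $2$ in $G$, and all its neighbors lie in $S$. Since $\sum_{u\in S}(\deg_Hu-2)=-2$, we get $\sum_{u\in N}\deg_Hu\le2\delta-2$ and $Q\le\delta(2\delta-2)$. With $T^2=\delta$ we have $\omega_T=3$ and $Q/(4T^2)\le\frac{\delta-1}2$, and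
\[
I(3)+0.43\le1.0196+1.7628-1.5707+0.43<1.6418,
\]
where $3\arcsin\frac13<1.0196$ and $\operatorname{arccosh}3=\ln(3+\sqrt8)<1.7628$. So $\Lambda_2\le0.4105\,\delta+\frac{\delta-1}2<\frac\pi2(\delta-1)$ for $\delta\ge2$: at $\delta=2$ this reads $1.321<\frac\pi2$, and the slopes are $0.9105<\frac\pi2$.

Thus \eqref{eq:final} holds in both cases. This proves Theorem~\ref{thm:decorated} and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{CWZ} Zhengbo Chen, Zhouningxin Wang, Xiao-Dong Zhang, \emph{Positive and negative 3-energies of graphs}, arXiv:2604.15656 (2026).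
\end{thebibliography}
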